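# The cheapest polytope around the ball: the vertex index of $B_2^d$

## 1. The guess $2d\sqrt d$, tested on simplices, cubes and the plane

Put a polytope around the Euclidean unit ball of $\mathbb R^d$ and pay, for each vertex, its distance from the origin. How small can the total payment be? Few vertices must lie far away, and many vertices are expensive because of their number. The first guess is the compromise that uses one pair of opposite vertices on each coordinate axis: the cross-polytope with vertices $\pm\sqrt d\,e_1,\dots,\pm\sqrt d\,e_d$, at total cost $2d\sqrt d$. We shall prove that this guess is right in every dimension.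

Throughout, $|\cdot|$ and $\langle\cdot,\cdot\rangle$ are Euclidean, $d\ge2$, and $B=B_2^d$ is the unit ball.

**Definition (vertex index).** Let $\mathbf K\subset\mathbb R^d$ be a convex body symmetric about $0$, with norm $\|x\|_{\mathbf K}=\inf\{\lambda>0: x\in\lambda\mathbf K\}$. Its vertex index is
$$\operatorname{vein}(\mathbf K)=\inf\Big\{\sum_i\|p_i\|_{\mathbf K}\ :\ \mathbf K\subset\operatorname{conv}\{p_1,\dots,p_n\}\Big\},$$
the infimum being over all finite point sets whose convex hull contains $\mathbf K$.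

Since $\|Ap\|_{A\mathbf K}=\|p\|_{\mathbf K}$, we have $\operatorname{vein}(A\mathbf K)=\operatorname{vein}(\mathbf K)$ for every invertible linear $A$. In particular all ellipsoids centered at $0$ have the vertex index of $B$. The conjecture that this number is $2d\sqrt d$ comes from Karoly Bezdek and Alexander E. Litvak, "On the vertex index of convex bodies", arXiv:1110.4334 (2011). The cases $d=2,3$ are known; the proof below does not use them.

A compact convex set contains another exactly when its support function is at least as large. The support function of $B$ is $|\cdot|$ and that of $\operatorname{conv}\{p_i\}$ is $\max_i\langle p_i,\cdot\rangle$, so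
$$B\subset\operatorname{conv}\{p_i\}\iff \max_i\langle p_i,u\rangle\ge1\ \text{ for every unit vector }u. \tag{1}$$

**The cross-polytope.** If $|x|\le1$, then $\sum_k|x_k|\le\sqrt d$ by Cauchy–Schwarz, so $B\subset\operatorname{conv}\{\pm\sqrt d\,e_k\}$. Hence $\operatorname{vein}(B)\le2d\sqrt d$.

**Simplices in blocks.** Let $k$ divide $d$ and split $\mathbb R^d$ into $d/k$ orthogonal blocks of dimension $k$. In each block take a centered regular $k$-simplex with vertices $\sqrt{kd}\,u_0,\dots,\sqrt{kd}\,u_k$, where the $u_j$ are unit vectors with $\sum u_j=0$ and $\langle u_i,u_j\rangle=-1/k$ for $i\ne j$. The facet opposite $u_i$ lies in the hyperplane $\langle x,-u_i\rangle=\sqrt{kd}/k$, so the inradius is $\sqrt{kd}/k=\sqrt{d/k}$. If $x_j$ are the block components of $x$, the support function of the hull of all these vertices is at least $\sqrt{d/k}\,\max_j|x_j|$. This is at least $|x|$, because $|x|^2=\sum_j|x_j|^2\le\frac dk\max_j|x_j|^2$. So the hull contains $B$. The cost is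
$$\frac dk\,(k+1)\sqrt{kd}=d^{3/2}\,\frac{k+1}{\sqrt k}\ \ge\ 2d^{3/2},$$
with equality only for $k=1$, which is the cross-polytope. For $k=d$ we get the simplex, at cost $d(d+1)$.

**The cube.** The cube $[-1,1]^d$ costs $2^d\sqrt d\ge 2d\sqrt d$. For $d=2$ there is equality, because the square is a rotated cross-polytope. For $d\ge3$ the cube is more expensive.

**The plane, completely.** Let $d=2$ and $B\subset\operatorname{conv}\{p_i\}$. By (1), the arcs $\{u:|u|=1,\langle p_i,u\rangle\ge1\}$ cover the unit circle. Such an arc is nonempty only if $|p_i|\ge1$, and then it has half-angle $\theta_i=\arccos(1/|p_i|)\in[0,\pi/2)$. Let $n$ be the number of points with $|p_i|\ge1$. Covering forces $\sum\theta_i\ge\pi$, hence $n\ge3$. Since $\sec$ is convex and increasing on $[0,\pi/2)$,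
$$\sum_i|p_i|\ \ge\ \sum\sec\theta_i\ \ge\ n\sec\Big(\frac1n\sum\theta_i\Big)\ \ge\ n\sec\frac\pi n .$$
For $n=3$ this is $6$; for $n=4$ it is $4\sqrt2<5.66$; for $n=5$ it exceeds $5/0.81>6$; for $n\ge6$ it is larger than $6$. So $\operatorname{vein}(B_2^2)=4\sqrt2=2d\sqrt d$.

Here is what we shall prove.

**Theorem 1.** If $p_1,\dots,p_n\in\mathbb R^d$ and $B\subset\operatorname{conv}\{p_1,\dots,p_n\}$, then $\sum_i|p_i|\ge2d^{3/2}$. Equality holds if and only if the nonzero points among the $p_i$ are exactly $\pm\sqrt d\,e_1,\dots,\pm\sqrt d\,e_d$ (each once) for some orthonormal basis $(e_k)$. Hence $\operatorname{vein}(B_2^d)=2d\sqrt d$ for every $d\ge2$.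

**Theorem 2.** Under the same hypothesis, for $0<s<2$,
$$\sum_{p_i\ne0}|p_i|^s\ \ge\ \frac2s\Big(\frac s{2-s}\Big)^{(2-s)/2}d^{\,1+s/2}.$$
This is sharp whenever $s=\frac2{k+1}$ with $k\mid d$ (for $s=1$: every $d$).

**Corollary 3.** If $\mathbf K$ is a $0$-symmetric convex body and $B\subset A\mathbf K\subset\rho B$ for some invertible linear $A$, then $\operatorname{vein}(\mathbf K)\ge2d^{3/2}/\rho$. In particular $\operatorname{vein}(\mathbf K)\ge2d$ always. Both bounds are attained: by the ball with $\rho=1$, and by the cross-polytope with $\rho=\sqrt d$.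

## 2. Measuring caps stops at order $\sqrt d$

It is natural to repeat the planar argument on the sphere $S^{d-1}$ with its uniform probability measure $\mu$. By (1) the caps $\{u:\langle p_i,u\rangle\ge1\}$ cover the sphere, so their measures add up to at least $1$. One would then minimize $\sum|p_i|$ under this condition.

This cannot work, because in high dimension the measure condition is far too weak. Let $u$ be uniform on $S^{d-1}$ and $Z=d\,u_1^2$. Then $\mathbb EZ=1$. Comparing with a standard Gaussian vector $g=|g|u$, we have $3=\mathbb Eg_1^4=\mathbb E|g|^4\,\mathbb Eu_1^4$ and $\mathbb E|g|^4=3d+d(d-1)=d(d+2)$, so $\mathbb EZ^2=3d/(d+2)<3$. Now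
$$1=\mathbb EZ\le\tfrac14+\mathbb E\big(Z\mathbf 1_{Z\ge1/4}\big)\le\tfrac14+\big(\mathbb EZ^2\big)^{1/2}\,\mathbb P(Z\ge\tfrac14)^{1/2},$$
so $\mathbb P(Z\ge\frac14)\ge\frac{9}{16}\cdot\frac13=\frac3{16}$. A vector of length $2\sqrt d$ therefore has a cap of measure $\mu\{u_1\ge\frac1{2\sqrt d}\}=\frac12\mathbb P(Z\ge\frac14)\ge\frac3{32}$. Eleven such vectors have caps of total measure at least $33/32>1$, and their lengths add up to $22\sqrt d$. For $d\ge12$ this is below $2d\sqrt d$. So an argument that knows only the sum of the cap measures cannot give the bound for $d\ge12$.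

What is lost is the overlap. For the cross-polytope, the point $u=d^{-1/2}(1,\dots,1)$ lies in $d$ caps at once. The overlap depends on how the directions $p_i/|p_i|$ are spread, and a symmetric matrix can record this.

## 3. A matrix equation, solved by hand for a simplex

For symmetric operators, $X\preceq Y$ means that $Y-X$ is positive semidefinite (PSD), and $X\prec Y$ that $Y-X$ is positive definite (PD). We write $pp^T$ for the operator $x\mapsto\langle p,x\rangle p$.

**A conditional proof.** Suppose the $p_i$ are nonzero, and suppose that we have a PD matrix $C$ with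
$$C^{-1}=\sum_i\frac{p_ip_i^T}{1+\langle p_i,Cp_i\rangle}\qquad\text{and}\qquad\operatorname{tr}C\le1. \tag{2}$$
Then the desired inequality follows at once. Put $\sigma_i=\langle p_i,Cp_i\rangle^{1/2}=|C^{1/2}p_i|>0$. Then
$$\operatorname{tr}C^{-1/2}=\operatorname{tr}(C^{1/2}C^{-1})=\sum_i\frac{\langle p_i,C^{1/2}p_i\rangle}{1+\sigma_i^2}\le\sum_i|p_i|\frac{\sigma_i}{1+\sigma_i^2}\le\frac12\sum_i|p_i|, \tag{3}$$
by Cauchy–Schwarz and $2\sigma\le1+\sigma^2$. If $c_1,\dots,c_d$ are the eigenvalues of $C$, convexity of $t^{-1/2}$ gives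
$$\operatorname{tr}C^{-1/2}=\sum_kc_k^{-1/2}\ge d\Big(\frac{\operatorname{tr}C}d\Big)^{-1/2}\ge d^{3/2}. \tag{4}$$
Together, $\sum_i|p_i|\ge2d^{3/2}$. So we must solve the equation in (2) and prove $\operatorname{tr}C\le1$. Only the trace bound can use that the hull contains $B$. To prove it, we let the origin move.

**The polar body.** Suppose $B\subset\operatorname{conv}\{p_i\}$, let $A_i(x)=1-\langle p_i,x\rangle$ and
$$K=\{x:A_i(x)\ge0\text{ for all }i\}.$$
On $K$ we have $|x|\le\max_i\langle p_i,x\rangle\le1$ by (1). So $K$ is a polytope, $K\subset B$, and $0\in\operatorname{int}K$ since $A_i(0)=1$. For $x\in\operatorname{int}K$ we ask for a PD matrix $C(x)$ with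
$$C(x)^{-1}=\sum_i\frac{p_ip_i^T}{A_i(x)^2+\langle p_i,C(x)p_i\rangle}. \tag{5}$$
At $x=0$ this is the equation in (2). We try it where it can be solved by hand.

**Dimension one.** Let $p_1=a$, $p_2=-b$ with $a,b\ge1$, so $K=[-\frac1b,\frac1a]$, $A_1=1-ax$, $A_2=1+bx$. With $\alpha=a^2C/A_1^2$ and $\beta=b^2C/A_2^2$, equation (5) reads $\frac\alpha{1+\alpha}+\frac\beta{1+\beta}=1$, that is, $\alpha\beta=1$. So
$$C(x)=\frac{A_1A_2}{ab}=\Big(\frac1a-x\Big)\Big(\frac1b+x\Big),\qquad x^2+C(x)=\frac1{ab}+x\Big(\frac1a-\frac1b\Big).$$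
The function $C$ vanishes at the ends of $K$, and $x^2+C(x)$ is affine. At the ends it equals $1/a^2$ and $1/b^2$, which are at most $1$; hence $C(0)\le1$.

**A simplex.** Let there be exactly $d+1$ points $p_0,\dots,p_d$. Then $K$ is a simplex with vertices $g_0,\dots,g_d$, numbered so that $A_i(g_j)=0$ for $j\ne i$, and $h_i:=A_i(g_i)>0$. The functions $\lambda_i=A_i/h_i$ are the barycentric coordinates: $\sum\lambda_i(x)=1$ and $\sum\lambda_i(x)g_i=x$. Let $n_i$ be the gradient of $\lambda_i$, so $p_i=-h_in_i$. We claim that for $x\in\operatorname{int}K$ the solution of (5) is the covariance matrix of the probability measure on the vertices with mean $x$,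
$$C(x)=\sum_j\lambda_j\,(g_j-x)(g_j-x)^T .$$
Indeed $\langle n_i,g_j-x\rangle=\delta_{ij}-\lambda_i$. Hence
$$\langle n_i,Cn_i\rangle=\lambda_i(1-\lambda_i)^2+(1-\lambda_i)\lambda_i^2=\lambda_i(1-\lambda_i),$$
so $A_i^2+\langle p_i,Cp_i\rangle=h_i^2\lambda_i$, and the right-hand side of (5) is $N=\sum_in_in_i^T/\lambda_i$. Moreover $Cn_i=\lambda_i(g_i-x)-\lambda_i\sum_j\lambda_j(g_j-x)=\lambda_i(g_i-x)$. So $CN=\sum_i(g_i-x)n_i^T$, which sends $w$ to $\sum_ig_i\langle n_i,w\rangle-x\sum_i\langle n_i,w\rangle=w-0$. Thus $CN=\mathrm{Id}$, as claimed; in particular $C$ is PD. Again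
$$|x|^2+\operatorname{tr}C(x)=\sum_j\lambda_j(x)|g_j|^2$$
is affine in $x$ and at most $1$, because $|g_j|\le1$. So (3) and (4) already prove the inequality of Theorem 1 for $d+1$ points.

**The cube.** For $p=\pm\sqrt d\,e_k$ the body $K$ is the cube $[-d^{-1/2},d^{-1/2}]^d$. Equation (5) splits into $d$ one-dimensional equations with $a=b=\sqrt d$. So $C(x)=\operatorname{diag}(\frac1d-x_k^2)$ solves it, and $|x|^2+\operatorname{tr}C(x)=1$ identically.

**With more points.** One might want to use covariance matrices always: for any probability measure on the vertices of $K$ with mean $0$, the covariance has trace at most $1$. But once $K$ is not a simplex there are many such measures, and (5) can fail. For the square ($d=2$), the measure with mass $\frac12$ on each of $\pm\frac1{\sqrt2}(1,1)$ has a singular covariance, which cannot satisfy (2). So we keep the equation and give up the measure. The program is as follows.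

1. Equation (5) has exactly one solution (Section 4).
2. The function $|x|^2+\operatorname{tr}C(x)$ need not be affine, but at each point it has nonnegative second derivative in some direction (Section 5). This is enough for a maximum principle.
3. The construction extends to all faces of $K$, with value $0$ at the vertices, and is upper semicontinuous (Section 6). So the maximum is governed by the vertices, where $|x|^2\le1$.

## 4. The fixed-point equation

The same equation will be needed on every face of $K$, so we set it up abstractly.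

**Definition (system).** Let $V$ be a Euclidean space with $\dim V=m\ge1$. A system on $V$ consists of finitely many vectors $p_i\in V$ and numbers $A_i>0$ ($i\in I$) such that

(R) if $w\in V$ and $\langle p_i,w\rangle\le0$ for all $i$, then $w=0$.

In the plane, three vectors at mutual angles $120^\circ$ satisfy (R). The vectors $e_1,e_2,-e_1$ do not: take $w=-e_2$. Condition (R) implies that the $p_i$ span $V$, since a vector orthogonal to all of them must vanish. For PSD $C$ put
$$N(C)=\sum_i\frac{p_ip_i^T}{A_i^2+\langle p_i,Cp_i\rangle}\succ0,\qquad\Theta(C)=N(C)^{-1}\succ0,\qquad\mathcal S=\{C\succeq0:C\preceq\Theta(C)\}. \tag{6}$$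
We look for fixed points of $\Theta$. For instance, if $V=\mathbb R$, $p=\pm1$ and $A=1$, then $\Theta(C)=\frac{1+C}2$, the fixed point is $1$, and $\mathcal S=[0,1]$.

For PD $N$ and PSD $C$,
$$C\preceq N^{-1}\iff N^{1/2}CN^{1/2}\preceq\mathrm{Id}\iff C^{1/2}NC^{1/2}\preceq\mathrm{Id}. \tag{7}$$
The first equivalence is congruence by $N^{1/2}$. The second holds because $N^{1/2}CN^{1/2}$ and $C^{1/2}NC^{1/2}$ have the same eigenvalues. The same argument shows that inversion of PD operators reverses $\preceq$, and also $\prec$. Hence $\Theta$ is monotone: if $C\preceq C'$, the denominators grow, so $N(C)\succeq N(C')$ and $\Theta(C)\preceq\Theta(C')$. Clearly $\Theta$ is continuous.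

**Lemma 4.** There is a bound $\Lambda_0$, depending only on the $p_i$ and on an upper bound $\alpha\ge\max A_i$, such that $\lambda_{\max}(C)\le\Lambda_0$ for all $C\in\mathcal S$.

The $A_i$ may be arbitrarily small here. We shall need that when we approach the boundary of $K$.

**Step 1: every subspace sees enough of the $p_i$.** The aim is a quantitative form of (R). Let $W\subset V$ be a subspace of dimension $k\ge1$. At least $k+1$ of the projections $\operatorname{Proj}_Wp_i$ are nonzero. Suppose not. If the nonzero projections do not span $W$, some $0\ne w\in W$ is orthogonal to all $p_i$. If they do span $W$, there are exactly $k$ of them and they form a basis of $W$, so some $w\in W$ has inner product $-1$ with each of them, and hence $\langle p_i,w\rangle\in\{-1,0\}$ for all $i$, with $w\ne0$. Both cases contradict (R).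

So the $(k+1)$-st largest of the numbers $|\operatorname{Proj}_Wp_i|$ is positive. It depends continuously on $W$, and the Grassmannian is compact. Taking the minimum over $W$ and then over $k=1,\dots,m$, we get $\delta>0$, depending only on the $p_i$, such that for every $W$ of any dimension $k\ge1$ at least $k+1$ indices satisfy $|\operatorname{Proj}_Wp_i|\ge\delta$.

**Step 2: a large gap in the spectrum is impossible.** The aim is to show that a huge eigenvalue would make the trace in (7) too large on some subspace. Let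
$$\pi=\max_i|p_i|,\qquad\Lambda=1+(m+2)\frac{\alpha^2+\pi^2}{\delta^2}.$$
Let $C\in\mathcal S$ have eigenvalues $c_1\ge\dots\ge c_m$, put $c_{m+1}=0$, and suppose $c_1\ge\Lambda^m$. The product
$$\prod_{k=1}^m\frac{\max(c_k,1)}{\max(c_{k+1},1)}=c_1\ge\Lambda^m$$
telescopes, so some factor is at least $\Lambda$. As $\Lambda>1$, this means $c_k\ge\Lambda\max(1,c_{k+1})$ for that $k$.

Let $W$ be the span of the first $k$ eigenvectors and $t_i=|\operatorname{Proj}_WC^{1/2}p_i|^2$. Since $C\preceq N(C)^{-1}$, (7) gives $C^{1/2}N(C)C^{1/2}\preceq\mathrm{Id}$, and taking the trace over $W$,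
$$\sum_i\frac{t_i}{A_i^2+\langle p_i,Cp_i\rangle}\le k .$$
The contribution of $W$ to $\langle p_i,Cp_i\rangle$ is $t_i$, and that of $W^\perp$ is at most $c_{k+1}\pi^2$. So the denominator is at most $t_i+\alpha^2+c_{k+1}\pi^2$. By Step 1, $k+1$ of the indices have $t_i\ge c_k|\operatorname{Proj}_Wp_i|^2\ge c_k\delta^2$. Since $t/(t+b)$ increases with $t$, each of the corresponding terms is at least
$$\frac{c_k\delta^2}{c_k\delta^2+\alpha^2+c_{k+1}\pi^2}\ \ge\ \frac{\Lambda\delta^2}{\Lambda\delta^2+\alpha^2+\pi^2}\ >\ 1-\frac1{m+2}.$$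
For the first inequality, divide by $\max(1,c_{k+1})$ above and below. The second holds because $\Lambda\delta^2>(m+2)(\alpha^2+\pi^2)$. The sum therefore exceeds $(k+1)\big(1-\frac1{m+2}\big)=k+1-\frac{k+1}{m+2}>k$, as $k\le m$. This is a contradiction, so $\Lambda_0=\Lambda^m$ works. $\square$

**Lemma 5.** $\Theta$ has exactly one PSD fixed point $C_*$. It is PD, and $C\preceq C_*$ for every $C\in\mathcal S$.

**Step 1: existence, by iteration from below.** If $C\in\mathcal S$, then $\Theta(C)\preceq\Theta(\Theta(C))$ by monotonicity, so $\Theta(C)\in\mathcal S$. Hence $C\preceq\Theta(C)\preceq\Theta^2(C)\preceq\cdots$ is an increasing sequence in $\mathcal S$, bounded by Lemma 4. Its quadratic forms increase to finite limits, so by polarization the matrices converge. By continuity the limit is a fixed point, and it is $\succeq C$. Since $0\in\mathcal S$, a fixed point exists. Fixed points are PD because $\Theta$ has PD values.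

**Step 2: uniqueness, by scaling.** Let $C,C'$ be fixed points, and let $t$ be the least number with $C'\preceq tC$; it exists because $C$ is PD. Suppose $t>1$. Then $A_i^2+t\langle p_i,Cp_i\rangle<t\big(A_i^2+\langle p_i,Cp_i\rangle\big)$, because $A_i>0$. Since the $p_i$ span $V$, we get $N(tC)\succ\frac1tN(C)$. Hence
$$C'=\Theta(C')\preceq\Theta(tC)\prec t\,\Theta(C)=tC,$$
and $t$ could be decreased, a contradiction. So $C'\preceq C$, and by symmetry $C'=C$. By Step 1, every $C\in\mathcal S$ lies below some fixed point, which is $C_*$. $\square$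

## 5. A direction in which $|x|^2+\operatorname{tr}C(x)$ is not concave

Let $V\subset\mathbb R^d$ be a subspace of dimension $m\ge1$, and let $p_i\in V$ ($i\in I$ finite) satisfy (R) on $V$. Let $A_i$ be affine functions on a translate $\mathcal A$ of $V$ with $A_i(x+w)=A_i(x)-\langle p_i,w\rangle$ for $w\in V$. On the open set $\{x\in\mathcal A:A_i(x)>0\ \forall i\}$ let $C(x)$ be the fixed point of Lemma 5 for the system $(p_i,A_i(x))$; that is, $C(x)$ satisfies (5) on $V$. Write $\partial_e^2f(x)$ for the second derivative of $t\mapsto f(x+te)$ at $t=0$.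

**Lemma 6.** $C(x)$ is $C^\infty$, and at every $x$ there is a nonzero $e\in V$ with $\partial_e^2\big(|x|^2+\operatorname{tr}C(x)\big)\ge0$.

**Step 1: normalize so that $C=\mathrm{Id}$ at the point in question.** This makes all derivatives readable. Fix $x_0$, let $L=C(x_0)^{1/2}$, and set
$$\tilde p_i=\frac{Lp_i}{A_i(x_0)},\qquad\tilde C(z)=L^{-1}C(x_0+Lz)L^{-1}.$$
Then $A_i(x_0+Lz)=A_i(x_0)\big(1-\langle\tilde p_i,z\rangle\big)$ and $\langle\tilde p_i,\tilde C\tilde p_i\rangle=\langle p_i,Cp_i\rangle/A_i(x_0)^2$. Multiply (5) on both sides by $L$ and divide numerators and denominators by $A_i(x_0)^2$: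
$$\tilde C(z)^{-1}=\sum_i\frac{\tilde p_i\tilde p_i^T}{\tilde Q_i},\qquad\tilde Q_i=\big(1-\langle\tilde p_i,z\rangle\big)^2+\langle\tilde p_i,\tilde C(z)\tilde p_i\rangle,\qquad\tilde C(0)=\mathrm{Id}.$$
The $\tilde p_i$ satisfy (R): if $\langle\tilde p_i,w\rangle\le0$ for all $i$, then $\langle p_i,Lw\rangle\le0$ for all $i$, so $Lw=0$ and $w=0$. From now on we drop the tildes. Put
$$q_i=1+|p_i|^2,\qquad r_i=q_i^{-1/2}\in(0,1],\qquad v_i=r_ip_i .$$
The equation at $z=0$ says
$$\sum_iv_iv_i^T=\mathrm{Id},\qquad|v_i|^2=1-r_i^2<1. \tag{8}$$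

**Step 2: invert the linearized operator.** It will appear in both the first and the second derivative. On symmetric operators with $\langle X,Y\rangle=\operatorname{tr}XY$, let
$$T(X)=\sum_i\langle v_i,Xv_i\rangle\,v_iv_i^T,\qquad\mathcal D=\mathrm{Id}-T .$$
$T$ is self-adjoint, since $\langle Y,TX\rangle=\sum_i\langle v_i,Xv_i\rangle\langle v_i,Yv_i\rangle$, and it maps PSD operators to PSD operators. With $\theta=\max_i(1-r_i^2)<1$,
$$0\le\langle X,TX\rangle=\sum_i\langle v_i,Xv_i\rangle^2\le\theta\sum_i|Xv_i|^2=\theta\operatorname{tr}\Big(X\sum_iv_iv_i^T\,X\Big)=\theta\operatorname{tr}X^2 .$$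
So $T$ has its spectrum in $[0,\theta]$. Hence $\mathcal D$ is invertible, and $\mathcal D^{-1}=\sum_{n\ge0}T^n$ maps PSD to PSD.

**Step 3: smoothness.** We apply the implicit function theorem to $F(z,C)=C^{-1}-\sum_ip_ip_i^T/Q_i$, where $Q_i=(1-\langle p_i,z\rangle)^2+\langle p_i,Cp_i\rangle$. At $z=0$, $C=\mathrm{Id}$ we have $Q_i=q_i$, and the derivative in $C$ is
$$X\mapsto-X+\sum_iq_i^{-2}\langle p_i,Xp_i\rangle\,p_ip_i^T=-X+T(X)=-\mathcal D(X),$$
which is invertible. So near $z=0$ there is a $C^\infty$ solution with value $\mathrm{Id}$ at $z=0$. For small $z$ it is PD and the numbers $1-\langle p_i,z\rangle$ are positive, so it is a fixed point, and by the uniqueness in Lemma 5 it is $C(z)$. Hence $C(\cdot)$ is smooth.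

**Step 4: differentiate twice along a line.** Let $z=tu$, with dots for $d/dt$ at $t=0$, and put $y_i=\dot Q_i/q_i$. We have
$$\dot Q_i=-2\langle p_i,u\rangle+\langle p_i,\dot Cp_i\rangle,\qquad\ddot Q_i=2\langle p_i,u\rangle^2+\langle p_i,\ddot Cp_i\rangle .$$
Since $C(0)=\mathrm{Id}$, the first derivative of $C^{-1}$ is $-\dot C$. The right-hand side has first derivative $-\sum_ip_ip_i^T\dot Q_i/q_i^2=-\sum_iy_iv_iv_i^T$. So
$$\dot C=\sum_iy_iv_iv_i^T,\qquad y_i=-2r_i\langle v_i,u\rangle+\langle v_i,\dot Cv_i\rangle, \tag{9}$$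
where we used $p_i/q_i=r_iv_i$. The second derivative of $C^{-1}$ is $2\dot C^2-\ddot C$, and that of $1/Q_i$ is $2\dot Q_i^2/q_i^3-\ddot Q_i/q_i^2$. Hence
$$2\dot C^2-\ddot C=\sum_iv_iv_i^T\big(2y_i^2-2\langle v_i,u\rangle^2-\langle v_i,\ddot Cv_i\rangle\big),$$
that is,
$$\mathcal D(\ddot C)=2\dot C^2+2\sum_i\langle v_i,u\rangle^2v_iv_i^T-2\sum_iy_i^2v_iv_i^T. \tag{10}$$

**Step 5: express the second derivative of $|x|^2+\operatorname{tr}C$.** The aim is to isolate one good term and one bad term. Let $\phi(x)=|x|^2+\operatorname{tr}C(x)$ in the original notation, and $M=L^2\succ0$. Along $t\mapsto x_0+tLu$ we have $\operatorname{tr}C(x_0+tLu)=\operatorname{tr}\big(L\tilde C(tu)L\big)=\operatorname{tr}\big(M\tilde C(tu)\big)$. So, without tildes, the second derivative of $\phi$ at $t=0$ is $2\langle u,Mu\rangle+\operatorname{tr}(M\ddot C)$.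

Put $X=\mathcal D^{-1}M$. By Step 2, $X=M+TM+T^2M+\cdots\succeq M\succ0$, and $T(X)=X-M$. As $\mathcal D$ is self-adjoint, $\operatorname{tr}(M\ddot C)=\langle\mathcal DX,\ddot C\rangle=\langle X,\mathcal D\ddot C\rangle$. Also
$$\sum_i\langle v_i,u\rangle^2\langle v_i,Xv_i\rangle=\langle u,T(X)u\rangle=\langle u,Xu\rangle-\langle u,Mu\rangle .$$
Inserting (10), the terms with $M$ cancel, and
$$2\langle u,Mu\rangle+\operatorname{tr}(M\ddot C)=2\langle u,Xu\rangle-2E,\qquad E=\operatorname{tr}\Big(X\big(\textstyle\sum_iy_i^2v_iv_i^T-\dot C^2\big)\Big). \tag{11}$$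

**Step 6: reduce $E$ to a quadratic form in $y$.** Let $H$ be the matrix with columns $v_i$. By (8), $HH^T=\mathrm{Id}$, so $\Pi=H^TH$ is an orthogonal projection, with entries $\Pi_{ij}=\langle v_i,v_j\rangle$. Let $\Pi^\perp=I-\Pi$, $Y=\operatorname{diag}(y_i)$, $R=\operatorname{diag}(r_i)$. Write $\circ$ for the entrywise (Hadamard) product of matrices (for example, $\Pi\circ I$ is the diagonal part of $\Pi$), and put $\Gamma=\Pi\circ\Pi^\perp$. By (9), $\dot C=HYH^T$, so $\dot C^2=HY\Pi YH^T$ and
$$\sum_iy_i^2v_iv_i^T-\dot C^2=HY\Pi^\perp YH^T\succeq0 .$$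
For PSD $D$ we have $\operatorname{tr}(XD)\le\lambda_{\max}(X)\operatorname{tr}D$. Therefore
$$E\le\lambda_{\max}(X)\operatorname{tr}(\Pi Y\Pi^\perp Y)=\lambda_{\max}(X)\;y^T\Gamma y. \tag{12}$$
For every real vector $y$, $y^T\Gamma y=\operatorname{tr}(\Pi Y\Pi^\perp Y)=\|\Pi^\perp Y\Pi\|_{HS}^2\ge0$, so $\Gamma\succeq0$.

**Step 7: bound $y^T\Gamma y$ by $|u|^2$.** Here we solve (9) for $y$. Since $\langle v_i,\dot Cv_i\rangle=\sum_jy_j\langle v_i,v_j\rangle^2=((\Pi\circ\Pi)y)_i$, equation (9) says
$$(I-\Pi\circ\Pi)\,y=-2R\eta,\qquad\eta=H^Tu,\quad|\eta|^2=\langle u,HH^Tu\rangle=|u|^2 .$$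
By (8), $\Pi\circ\Pi+\Gamma=\Pi\circ I=I-R^2$, so this reads $(R^2+\Gamma)y=-2R\eta$. Put $\hat y=Ry$ and $\hat\Gamma=R^{-1}\Gamma R^{-1}\succeq0$. Multiplying by $R^{-1}$ we get $(I+\hat\Gamma)\hat y=-2\eta$, and
$$y^T\Gamma y=\hat y^T\hat\Gamma\hat y=4\,\eta^T\hat\Gamma(I+\hat\Gamma)^{-2}\eta\ \le\ |\eta|^2=|u|^2, \tag{13}$$
because $4\gamma\le(1+\gamma)^2$ for every eigenvalue $\gamma\ge0$ of $\hat\Gamma$.

**Step 8: choose the direction.** The bound (12) involves $\lambda_{\max}(X)$, so we choose $u$ to make the good term in (11) equally large. The operator $X$ does not depend on $u$, so we may take $u$ to be a unit eigenvector of $X$ for $\lambda_{\max}(X)$. Then $E\le\lambda_{\max}(X)=\langle u,Xu\rangle$ and (11) is nonnegative. Hence $e=Lu\ne0$ works. $\square$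

## 6. Faces of $K$ and upper semicontinuity

Let $B\subset\operatorname{conv}\{p_i\}$. We delete the $p_i$ that equal $0$. Since $0$ is interior to the hull, it is not a vertex of it, so the hull is unchanged. The functions $A_i$ and the polytope $K\subset B$ are as in Section 3.

Recall that a face of $K$ is a convex subset $G\subset K$ such that every segment in $K$ which has a point other than its endpoints in $G$ lies in $G$; here $K$ itself counts as a face. A polytope has finitely many faces, they are compact, and $K$ is the disjoint union of the relative interiors of its nonempty faces. The faces of dimension $0$ are the vertices.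

For a nonempty face $G$ let $V_G$ be the direction space of $\operatorname{aff}G$, and let
$$I(G)=\{i:A_i\not\equiv0\text{ on }G\},\qquad p_i^G=\operatorname{Proj}_{V_G}p_i .$$
If $i\in I(G)$, then $A_i>0$ on $\operatorname{relint}G$, since an affine function that is nonnegative on $G$ and vanishes at a point of $\operatorname{relint}G$ vanishes on $G$. If $i\notin I(G)$, then $A_i\equiv0$ on $\operatorname{aff}G$ and $p_i\perp V_G$.

**Each face carries a system.** If $\dim G\ge1$, the vectors $(p_i^G)_{i\in I(G)}$ satisfy (R) on $V_G$. Suppose $0\ne w\in V_G$ has $\langle p_i^G,w\rangle\le0$ for all $i\in I(G)$. Then $\langle p_i,w\rangle\le0$ for all $i$, so for $x\in G$ the ray $x+tw$, $t\ge0$, satisfies $A_i(x+tw)\ge A_i(x)\ge0$ and lies in the bounded set $K$, a contradiction.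

So for $\dim G\ge1$ and $x\in\operatorname{relint}G$ we may let $C_G(x)$ be the fixed point for the system $(p_i^G,A_i(x))_{i\in I(G)}$ on $V_G$. Lemma 6 applies on $\operatorname{relint}G$, which is open in $\operatorname{aff}G$. For a vertex put $C_G=0$. Define $\tau(x)=\operatorname{tr}C_G(x)$ for $x\in\operatorname{relint}G$. This defines $\tau$ on all of $K$.

For example, let $K=[-\frac1{\sqrt2},\frac1{\sqrt2}]^2$, from $p=\pm\sqrt2e_1,\pm\sqrt2e_2$, and let $G$ be the edge $x_1=\frac1{\sqrt2}$. The index of $\sqrt2e_1$ is not in $I(G)$, the point $-\sqrt2e_1$ has projection $0$ and contributes nothing, and $\pm\sqrt2e_2$ give $C_G(x)=\frac12-x_2^2$. This matches the limit of $\operatorname{diag}(\frac12-x_1^2,\frac12-x_2^2)$ from inside.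

**Lemma 7.** $\tau$ is upper semicontinuous on $K$: if $x_n\to x_0$ in $K$, then $\limsup\tau(x_n)\le\tau(x_0)$.

**Step 1: reduce to one face $G$ and a proper face $F$ of it.** Pass to a subsequence along which $\tau(x_n)$ tends to the original $\limsup$ and all $x_n$ lie in $\operatorname{relint}G$ for one face $G$. Let $x_0\in\operatorname{relint}F$. As $G$ is closed, $x_0\in G$. Then $F\subset G$: for $y\in F$, $y\ne x_0$, prolong the segment from $y$ to $x_0$ slightly beyond $x_0$ inside $F$; the point $x_0\in G$ is not an endpoint, so the segment lies in $G$. If $F=G$, the claim follows from the continuity of $C_G$ (Lemma 6), and it is trivial if $G$ is a vertex. So let $F\subsetneq G$; then $\dim G\ge1$.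

**Step 2: describe $V_F$ inside $V_G$.** We need to know which constraints become active at $x_0$. We have $I(F)=\{i:A_i(x_0)>0\}\subset I(G)$. Put $J=I(G)\setminus I(F)$, so $A_j(x_0)=0$ for $j\in J$. We claim
$$V_F=\{w\in V_G:\langle p_j^G,w\rangle=0\text{ for all }j\in J\}. \tag{14}$$
The inclusion $\subset$ holds because $A_j\equiv0$ on $F$ for $j\in J$. Conversely, let $w$ be in the right-hand side and $|t|$ small. Then $A_i(x_0+tw)>0$ for $i\in I(F)$, $A_j(x_0+tw)=0$ for $j\in J$, and $A_i(x_0+tw)=0$ for $i\notin I(G)$, because $x_0+tw\in\operatorname{aff}G$. So a segment with midpoint $x_0$ and direction $w$ lies in $K$, hence in the face $F$, and $w\in V_F$.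

**Step 3: pass to the limit.** The aim is a limit matrix $C_\infty$ with a limiting decomposition of the identity. The $C_n=C_G(x_n)$ are fixed points, hence in the set $\mathcal S$ of their systems. They are bounded by Lemma 4, whose bound depends only on the $p_i^G$ and on an upper bound for the $A_i$ on $K$. For $i\in I(G)$ let
$$v_{i,n}=\frac{C_n^{1/2}p_i^G}{\big(A_i(x_n)^2+\langle p_i^G,C_np_i^G\rangle\big)^{1/2}},\qquad|v_{i,n}|\le1 .$$
The fixed-point equation, multiplied on both sides by $C_n^{1/2}$, says $\sum_{i\in I(G)}v_{i,n}v_{i,n}^T=\mathrm{Id}_{V_G}$. Pass to a subsequence with $C_n\to C_\infty\succeq0$ and $v_{i,n}\to v_i$ for all $i$. Then $\sum_{i\in I(G)}v_iv_i^T=\mathrm{Id}_{V_G}$. Put $s_i=\langle p_i^G,C_\infty p_i^G\rangle$. Wherever the limiting denominator is positive we can identify $v_i$: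
$$v_i=\frac{C_\infty^{1/2}p_i^G}{(A_i(x_0)^2+s_i)^{1/2}}\ \ (i\in I(F)),\qquad v_i=\frac{C_\infty^{1/2}p_i^G}{\sqrt{s_i}}\ \ (i\in J,\ s_i>0).$$

**Step 4: show that $s_j=0$ for all $j\in J$.** This says that $C_\infty$ degenerates in all directions transversal to $F$. Suppose $s_j>0$ for some $j\in J$. Then $|v_j|=1$. From
$$1=|v_j|^2=\sum_{i\in I(G)}\langle v_i,v_j\rangle^2=1+\sum_{i\ne j}\langle v_i,v_j\rangle^2$$
we get $v_i\perp v_j$ for $i\ne j$. If $i\in I(F)$, or if $i\in J\setminus\{j\}$ with $s_i>0$, then $v_i$ is a positive multiple of $C_\infty^{1/2}p_i^G$, so $C_\infty^{1/2}p_i^G\perp C_\infty^{1/2}p_j^G$. If $i\in J$ and $s_i=0$, then $C_\infty^{1/2}p_i^G=0$. So $w=C_\infty p_j^G$ satisfies $\langle p_i^G,w\rangle=0$ for all $i\in I(G)\setminus\{j\}$ and $\langle p_j^G,w\rangle=s_j>0$. Then $-w\ne0$ violates (R) on $V_G$, a contradiction.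

**Step 5: compare $C_\infty$ with $C_F(x_0)$.** By Step 4, $C_\infty p_j^G=0$ for $j\in J$. By (14) these $p_j^G$ span $V_G\ominus V_F$. So $C_\infty$ vanishes on $V_G\ominus V_F$, and its range lies in $V_F$. If $F$ is a vertex, then $C_\infty=0$ and $\lim\tau(x_n)=0=\tau(x_0)$. Otherwise $C_\infty^{1/2}p_i^G=C_\infty^{1/2}p_i^F$, since $p_i^G-p_i^F\in V_G\ominus V_F$. In particular $s_i=\langle p_i^F,C_\infty p_i^F\rangle$. The inequality $\sum_{i\in I(F)}v_iv_i^T\preceq\mathrm{Id}$, restricted to $V_F$, says
$$C_\infty^{1/2}\Big(\sum_{i\in I(F)}\frac{p_i^F(p_i^F)^T}{A_i(x_0)^2+\langle p_i^F,C_\infty p_i^F\rangle}\Big)C_\infty^{1/2}\preceq\mathrm{Id}_{V_F} .$$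
By (7), $C_\infty|_{V_F}$ belongs to the set $\mathcal S$ of the system of $F$ at $x_0$. By Lemma 5, $C_\infty|_{V_F}\preceq C_F(x_0)$. Therefore $\lim\tau(x_n)=\operatorname{tr}C_\infty\le\operatorname{tr}C_F(x_0)=\tau(x_0)$. $\square$

## 7. The maximum principle: $\operatorname{tr}C_K(0)\le1$

**Proposition 8.** $|x|^2+\tau(x)\le1$ for all $x\in K$. In particular $\operatorname{tr}C_K(0)\le1$.

*Proof.* Lemma 6 gives only "$\ge0$". To exclude a maximum we need a strict sign, so we perturb. Let $\varepsilon>0$ and $\phi_\varepsilon(x)=(1+\varepsilon)|x|^2+\tau(x)$. By Lemma 7 it is upper semicontinuous on the compact set $K$, so it attains its maximum at some $\bar x\in\operatorname{relint}F$ for some face $F$. Suppose $\dim F\ge1$. Then Lemma 6 on $\operatorname{relint}F$ gives $0\ne e\in V_F$ with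
$$\partial_e^2\phi_\varepsilon(\bar x)\ge2\varepsilon|e|^2>0 .$$
This is impossible at a maximum of the smooth function $\phi_\varepsilon|_{\operatorname{relint}F}$. So $\bar x$ is a vertex, $\tau(\bar x)=0$, and $\phi_\varepsilon\le(1+\varepsilon)|\bar x|^2\le1+\varepsilon$ on $K$, because $K\subset B$. Let $\varepsilon\to0$. $\square$

## 8. The inequality of Theorem 1 and its equality case

**The inequality.** Delete the zero points, and let $C=C_K(0)$. As $A_i(0)=1$ and $I(K)$ contains all indices, $C$ satisfies the equation in (2), and $\operatorname{tr}C\le1$ by Proposition 8. By (3) and (4), $\sum_i|p_i|\ge2d^{3/2}$. With the upper bound of Section 1, $\operatorname{vein}(B_2^d)=2d\sqrt d$ for every $d\ge2$.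

**Step 1: what equality in (3) and (4) says.** Suppose $\sum|p_i|=2d^{3/2}$, zero points deleted. Strict convexity of $t^{-1/2}$ in (4) makes all eigenvalues of $C$ equal, and $\operatorname{tr}C=1$; so $C=\frac1d\mathrm{Id}$. Equality in $2\sigma_i\le1+\sigma_i^2$, with $|p_i|>0$, gives $\sigma_i=1$. As $\sigma_i^2=|p_i|^2/d$, we have $|p_i|=\sqrt d$ for all $i$. This does not yet determine the directions. For them we use that the maximum principle is also saturated: $\phi=|x|^2+\tau\le1=\phi(0)$. So $0$ is an interior maximum point of $\phi$, which is smooth on $\operatorname{int}K$, and $\partial_e^2\phi(0)\le0$ for all $e$.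

**Step 2: evaluate the second derivative at $0$.** We use the notation of the proof of Lemma 6 with $x_0=0$. Here $L=d^{-1/2}\mathrm{Id}$, $M=\frac1d\mathrm{Id}$, and $\tilde p_i=p_i/\sqrt d$ are unit vectors. So $q_i=2$, $r_i^2=\frac12$, $v_i=\tilde p_i/\sqrt2$, and $T(\mathrm{Id})=\sum_i|v_i|^2v_iv_i^T=\frac12\mathrm{Id}$. Hence $\mathcal D(\mathrm{Id})=\frac12\mathrm{Id}$ and $X=\frac2d\mathrm{Id}$. In this case $E=\frac2d\operatorname{tr}(HY\Pi^\perp YH^T)=\frac2d\,y^T\Gamma y$, so the quantity (11) equals
$$\frac4d\big(|u|^2-y^T\Gamma y\big).$$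
By (13) it is $\ge0$, and by Step 1 it is $\le0$. So it is $0$ for every $u$.

**Step 3: extract an identity for the $v_i$.** Since $4\gamma<(1+\gamma)^2$ for $\gamma\ne1$, equality in (13) forces $\hat\Gamma\eta=\eta$ for every $\eta=H^Tu$. Here $R^2=\frac12I$, so $\hat\Gamma=2\Gamma=2\big(I-R^2-\Pi\circ\Pi\big)=I-2\,\Pi\circ\Pi$. Thus $(\Pi\circ\Pi)H^Tu=0$ for all $u$, that is,
$$\sum_j\langle v_i,v_j\rangle^2\,v_j=0\qquad\text{for each }i. \tag{15}$$

**Step 4: determine the Gram matrix.** Let $g_{ij}=\langle\tilde p_i,\tilde p_j\rangle\in[-1,1]$. Pairing (15) with $v_i$ gives $\sum_jg_{ij}^3=0$. By (8), $\sum_j\tilde p_j\tilde p_j^T=2\,\mathrm{Id}$, so $\sum_jg_{ij}^2=2$. Removing the term $g_{ii}=1$,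
$$\sum_{j\ne i}g_{ij}^3=-1,\qquad\sum_{j\ne i}g_{ij}^2=1,\qquad\text{so}\qquad\sum_{j\ne i}g_{ij}^2(1+g_{ij})=0 .$$
All terms of the last sum are nonnegative, hence $g_{ij}\in\{0,-1\}$ for $j\ne i$. Since $\sum_{j\ne i}g_{ij}^2=1$, exactly one $j\ne i$ has $\tilde p_j=-\tilde p_i$, and all other $\tilde p_j$ are orthogonal to $\tilde p_i$. So the $\tilde p_i$ form mutually orthogonal antipodal pairs without repetition. As they span $\mathbb R^d$, they are $\pm e_1,\dots,\pm e_d$ for an orthonormal basis, each once. Conversely, the points $\pm\sqrt d\,e_k$, with any number of zero points added, have a hull containing $B$ and total length $2d^{3/2}$. This proves Theorem 1. $\blacksquare$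

## 9. Powers of the lengths, and general symmetric bodies

**Proof of Theorem 2.** Delete the zero points and let $C=C_K(0)$ and $\sigma_i=|C^{1/2}p_i|>0$ as before. The aim is to repeat (3) with $C^{-s/2}$ in place of $C^{-1/2}$. Put
$$P_i=\frac{\sigma_i^2}{1+\sigma_i^2},\qquad w_i=\frac{C^{1/2}p_i}{\sigma_i},\qquad|w_i|=1 .$$
The equation in (2) gives $\sum_iP_iw_iw_i^T=C^{1/2}C^{-1}C^{1/2}=\mathrm{Id}$. For $0<s<2$ the function $t^{s/2}$ is concave on $(0,\infty)$. Expand $w_i$ in an eigenbasis of $C$; the squares of its coordinates are weights with sum $1$, and Jensen's inequality gives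
$$\langle w_i,C^{-s/2}w_i\rangle\le\langle w_i,C^{-1}w_i\rangle^{s/2}=\Big(\frac{|p_i|}{\sigma_i}\Big)^s .$$
By convexity of $t^{-s/2}$ and $\operatorname{tr}C\le1$,
$$d^{1+s/2}\le d\Big(\frac{\operatorname{tr}C}d\Big)^{-s/2}\le\operatorname{tr}C^{-s/2}=\sum_iP_i\langle w_i,C^{-s/2}w_i\rangle\le\sum_i|p_i|^s\frac{\sigma_i^{2-s}}{1+\sigma_i^2}\le\kappa_s\sum_i|p_i|^s,$$
where $\kappa_s=\max_{\sigma>0}\sigma^{2-s}/(1+\sigma^2)$. Setting the derivative to zero gives $(2-s)(1+\sigma^2)=2\sigma^2$, so the maximum is at $\sigma^2=\frac{2-s}s$, where $1+\sigma^2=\frac2s$. Hence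
$$\kappa_s=\frac s2\Big(\frac{2-s}s\Big)^{(2-s)/2}.$$
Dividing by $\kappa_s$ gives the claim.

*Sharpness.* Let $s=\frac2{k+1}$ with $k\mid d$. Then $\frac{2-s}s=k$, and $\kappa_s^{-1}=(k+1)\,k^{-(2-s)/2}=(k+1)\,k^{s/2-1}$. Take the simplices in $k$-dimensional blocks from Section 1: their hull contains $B$, there are $\frac dk(k+1)$ points, and each has norm $\sqrt{kd}$. So
$$\sum|p_i|^s=\frac dk(k+1)(kd)^{s/2}=(k+1)\,k^{s/2-1}\,d^{1+s/2}=\kappa_s^{-1}d^{1+s/2}.$$
For $s=1$ we have $k=1$, which divides every $d$. $\blacksquare$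

**Proof of Corollary 3.** By affine invariance we may replace $\mathbf K$ by $A\mathbf K$ and assume $B\subset\mathbf K\subset\rho B$. Let $\mathbf K\subset\operatorname{conv}\{p_i\}$. Then $B\subset\operatorname{conv}\{p_i\}$. If $p\in\lambda\mathbf K$, then $p\in\lambda\rho B$, so $\|p_i\|_{\mathbf K}\ge|p_i|/\rho$. By Theorem 1, $\sum_i\|p_i\|_{\mathbf K}\ge2d^{3/2}/\rho$.

John's theorem says that every $0$-symmetric convex body has a linear image between $B$ and $\sqrt d\,B$. So $\rho=\sqrt d$ is always possible, and $\operatorname{vein}(\mathbf K)\ge2d$.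

For the ball, $\rho=1$ and Theorem 1 gives equality in the first bound. The cross-polytope $\operatorname{conv}\{\pm\sqrt d\,e_k\}$ lies between $B$ and $\sqrt d\,B$, and its own $2d$ vertices have norm $1$ with respect to it. So its vertex index is at most $2d$, hence equal to $2d=2d^{3/2}/\sqrt d$, and both bounds are attained with $\rho=\sqrt d$. $\blacksquare$
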